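\title{The planar condition for $L^p$-dissipativity of the Lam\'e operator is not sufficient in dimension $n\ge 3$}

\begin{abstract}
In the plane, the Lam\'e operator $\Delta+(1-2\nu)^{-1}\nabla\operatorname{div}$ is $L^p$-dissipative exactly when $(1/2-1/p)^2\le 2(\nu-1)(2\nu-1)/(3-4\nu)^2$, and this inequality is necessary in every dimension. We show that it is not sufficient in any dimension $n\ge3$: for every admissible Poisson ratio $\nu$ and every domain, dissipativity fails for the exponent $p_c>2$ that gives equality, for all $p$ in an interval $(p_*,p_c]$, and for the conjugate exponents. The counterexample is a small perturbation of a constant field by many plane waves whose frequencies lie on a cone; the sign is decided at the fourth order of the perturbation. We also give a sufficient condition that depends on the dimension and reduces to the planar condition for $n=2$.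
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge2$, let $\Omega$ be a domain in $\mathbb{R}^n$, let $1<p<\infty$ and $p'=p/(p-1)$. The operator of linear elasticity, or Lam\'e operator, acts on vector fields $u=(u_1,\dots,u_n)$ by
\[
Eu=\Delta u+(1-2\nu)^{-1}\nabla\operatorname{div}u ,
\]
where the Poisson ratio $\nu$ is a constant. The operator $E$ is strongly elliptic if and only if $\nu<1/2$ or $\nu>1$; such $\nu$ are called \emph{admissible}, and $\nu$ is admissible throughout. All functions are real-valued. The bilinear form of $E$ is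
\[
\mathcal{L}(u,v)=-\int_\Omega\Big(\sum_{j,h=1}^n\partial_hu_j\,\partial_hv_j+(1-2\nu)^{-1}\operatorname{div}u\,\operatorname{div}v\Big)dx .
\]
Let $C_0^1(\Omega)$ be the space of $C^1$ functions with compact support in $\Omega$. The operator $E$ is \emph{$L^p$-dissipative in $\Omega$} if for all $u\in(C_0^1(\Omega))^n$
\[
\mathcal{L}(u,|u|^{p-2}u)\le0\quad\text{when }p\ge2,\qquad\qquad
\mathcal{L}(|u|^{p'-2}u,u)\le0\quad\text{when }1<p<2 .
\]

The definition asks whether the $L^p$ norm decreases along the flow $\partial_tu=Eu$: formally, $\frac{d}{dt}\int|u|^p\,dx=p\int Eu\cdot|u|^{p-2}u\,dx=p\,\mathcal{L}(u,|u|^{p-2}u)$. For $p<2$ the field $|u|^{p-2}u$ need not be $C^1$. One then takes $w=|u|^{p'-2}u$ as the unknown, for which $|w|^{p-2}w=u$, and this gives the second inequality. For $p=2$ the inequality is the energy inequality and holds for every admissible $\nu$. Without the term $\nabla\operatorname{div}u$ it holds for every $p$ (see \eqref{eq:q2} below). The term $\nabla\operatorname{div}u$ couples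 the length of $u$ with its direction, and only an interval of exponents around $2$ survives. The following facts about this interval are known.
\begin{itemize}
\item[(i)] For $n=2$ and any domain $\Omega\subset\mathbb{R}^2$, $E$ is $L^p$-dissipative if and only if
\begin{equation}\tag{$*$}\label{eq:star}
\Big(\frac12-\frac1p\Big)^2\le\frac{2(\nu-1)(2\nu-1)}{(3-4\nu)^2}.
\end{equation}
\item[(ii)] In any dimension, if $\Omega$ is a bounded domain with $C^2$ boundary and $E$ is $L^p$-dissipative in $\Omega$, then \eqref{eq:star} holds.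
\item[(iii)] In any dimension and for any domain, $E$ is $L^p$-dissipative if $(1-2/p)^2\le\frac{1-2\nu}{2(1-\nu)}$ when $\nu<1/2$, and if $(1-2/p)^2\le\frac{2(1-\nu)}{1-2\nu}$ when $\nu>1$. This condition is more strict than \eqref{eq:star}.
\end{itemize}
The question, posed by Cialdea and Maz'ya \cite{CM}, is whether \eqref{eq:star} is sufficient in higher dimensions: given $n\ge3$, is $E$ $L^p$-dissipative in $\Omega$ for every domain $\Omega\subset\mathbb{R}^n$, every admissible $\nu$ and every $p$ satisfying \eqref{eq:star}? The answer is negative for every $n\ge3$, and in fact for every domain and every admissible $\nu$.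

We use the parameters
\[
\gamma=\frac1{1-2\nu},\qquad \kappa=4\nu-3,\qquad \alpha=1-\frac2p .
\]
The range $\nu<1/2$ corresponds to $\gamma>0$, $\kappa<-1$, and the range $\nu>1$ to $-1<\gamma<0$, $\kappa>1$. Thus $\gamma>-1$, $\gamma\ne0$ and $|\kappa|>1$. From $\kappa+1=-2(1-2\nu)$ we obtain
\begin{equation}\label{eq:params}
\gamma=-\frac2{\kappa+1},\qquad 1+\gamma=\frac{\kappa-1}{\kappa+1},\qquad \kappa=-\frac{2+\gamma}{\gamma}.
\end{equation}
Since $8(\nu-1)(2\nu-1)=(\kappa-1)(\kappa+1)$, condition \eqref{eq:star} reads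
\begin{equation}\label{eq:alphac}
\alpha^2\le\alpha_c^2:=1-\frac1{\kappa^2}=\frac{4(1+\gamma)}{(2+\gamma)^2}\in(0,1).
\end{equation}
With $\alpha_c>0$, the number $p_c=2/(1-\alpha_c)\in(2,\infty)$ is the exponent larger than $2$ that gives equality in \eqref{eq:star}. Replacing $p$ by $p'$ changes $\alpha$ into $-\alpha$, so \eqref{eq:star} means $p_c'\le p\le p_c$.

\begin{theorem}\label{thm:main}
For every admissible $\nu$ there is $p_*=p_*(\nu)\in[2,p_c)$ such that for every $n\ge3$, every domain $\Omega\subset\mathbb{R}^n$ and every $p\in(p_*,p_c]$, the operator $E$ is not $L^p$-dissipative and not $L^{p'}$-dissipative in $\Omega$. All these exponents satisfy \eqref{eq:star}.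
\end{theorem}

\begin{theorem}\label{thm:suff}
Let $n\ge2$, let $\Omega\subset\mathbb{R}^n$ be a domain and let $\nu$ be admissible. Then $E$ is $L^p$-dissipative in $\Omega$ if
\[
1-\Big(1-\frac2p\Big)^2\ge\beta_n^2,\qquad
\beta_n:=\frac{2|\gamma|}{2+\gamma+\sqrt{\gamma^2+4(1+\gamma)/(n-1)}} .
\]
For $n=2$ this is \eqref{eq:star}; for every $n$ it is strictly less restrictive than the condition in \textup{(iii)}.
\end{theorem}

\begin{remark}
If $E$ is $L^p$-dissipative in a domain $\Omega\subset\mathbb{R}^n$, it is so in a ball contained in $\Omega$, and (ii) gives \eqref{eq:star}. For $n\ge3$, Theorem~\ref{thm:main} then excludes the exponents in $(p_*,p_c]$ and their conjugates, so that $\alpha^2\le(1-2/p_*)^2<\alpha_c^2$. Thus for $n\ge3$ and every admissible $\nu$, condition \eqref{eq:star} is necessary but not sufficient. Theorem~\ref{thm:main} alone answers the question; the exact threshold for $n\ge3$ is not determined here.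
\end{remark}

The proof of Theorem~\ref{thm:main} runs as follows. After two reductions (Section~\ref{sec:red}) we must find, in $\mathbb{R}^3$, a field $v$ for which a certain integral $\int q_\alpha$ is negative. For small perturbations of a constant field, the second-order term of $q_\alpha$ is nonnegative on average exactly under \eqref{eq:star}, and at $p=p_c$ it vanishes on a cone of plane waves (Section~\ref{sec:linear}). At $p=p_c$ the integrand is, up to a divergence, a sum of squares minus a curvature term that does not exist in the plane (Section~\ref{sec:identity}). We superpose waves from the cone and compare the two at the fourth order (Sections~\ref{sec:test} and~\ref{sec:expansion}): each wave costs a fixed amount, each \emph{pair} of waves gains, and so many waves win (Section~\ref{sec:many}). A cutoff finishes the proof (Section~\ref{sec:cutoff}). Theorem~\ref{thm:suff} is proved in Section~\ref{sec:suff}.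

\section{Two reductions}\label{sec:red}

The form $\mathcal{L}$ is symmetric, so the condition for an exponent $p<2$ is literally the condition for $p'>2$. The hypotheses of both theorems depend on $p$ only through $\alpha^2$, which is the same for $p$ and $p'$. Hence it suffices to treat $p\ge2$.

The first lemma moves a counterexample into any domain and into any higher dimension. Call $u\in(C_0^1(\mathbb{R}^n))^n$ a \emph{bad field} for $(\nu,p)$ if $\mathcal{L}(u,|u|^{p-2}u)>0$, the integral being taken over $\mathbb{R}^n$.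

\begin{lemma}\label{lem:lift}
Let $p>2$.
\begin{itemize}
\item[(a)] If a bad field exists in $\mathbb{R}^n$, then $E$ is not $L^p$-dissipative in any domain $\Omega\subset\mathbb{R}^n$.
\item[(b)] If a bad field for $(\nu,p)$ exists in $\mathbb{R}^n$, then one exists in $\mathbb{R}^{n+1}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $u$ be a bad field, $x_0\in\Omega$ and $u_\lambda(x)=u(\lambda(x-x_0))$. Each of the two gradients contributes a factor $\lambda$ and the change of variables a factor $\lambda^{-n}$, so $\mathcal{L}(u_\lambda,|u_\lambda|^{p-2}u_\lambda)=\lambda^{2-n}\mathcal{L}(u,|u|^{p-2}u)>0$. For large $\lambda$ the support of $u_\lambda$ lies in $\Omega$.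

(b) Take $0\le\eta\in C_0^\infty(\mathbb{R})$, $\eta\not\equiv0$, and for $(x,t)\in\mathbb{R}^n\times\mathbb{R}$ and $L>0$ put $U(x,t)=(\eta(t/L)u(x),0)$. Then $|U|^{p-2}U=(\eta^{p-1}(t/L)|u|^{p-2}u,0)$. The last components vanish, so the divergences contain no $t$-derivatives; together with the $x$-derivatives they reproduce the integrand for $u$ times $\eta^p(t/L)$. The $t$-derivatives contribute $L^{-2}(p-1)(\eta^{p-2}\eta'^2)(t/L)\,|u|^p$. Integrating in $t$,
\[
\frac1L\,\mathcal{L}(U,|U|^{p-2}U)=\mathcal{L}(u,|u|^{p-2}u)\int\eta^p\,dt-\frac{p-1}{L^2}\int\eta^{p-2}\eta'^2\,dt\int|u|^p\,dx ,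
\]
which is positive for large $L$.
\end{proof}

The second lemma removes the asymmetry between the two arguments $u$ and $|u|^{p-2}u$ by passing to the field halfway between them. Recall that for $s>0$ the map $F_s(y)=|y|^sy$ is $C^1$ on $\mathbb{R}^n$ with $DF_s(0)=0$. For a positive $C^1$ function $\rho$ and a $C^1$ unit vector field $\omega$ on an open set, put $v=\rho\omega$, $\rho_\omega=\omega\cdot\nabla\rho$ and
\begin{align}
q_\alpha[\rho,\omega]&=|\nabla v|^2+\gamma(\operatorname{div}v)^2-\alpha^2\big(|\nabla\rho|^2+\gamma\rho_\omega^2\big)\label{eq:q1}\\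
&=(1-\alpha^2)\big(|\nabla\rho|^2+\gamma\rho_\omega^2\big)+\rho^2\big(|\nabla\omega|^2+\gamma(\operatorname{div}\omega)^2\big)+2\gamma\rho\rho_\omega\operatorname{div}\omega .\label{eq:q2}
\end{align}
The two expressions agree because $\operatorname{div}v=\rho_\omega+\rho\operatorname{div}\omega$ and because $|\omega|=1$ gives $\omega\cdot\partial_h\omega=0$, hence $|\nabla v|^2=|\nabla\rho|^2+\rho^2|\nabla\omega|^2$.

\begin{lemma}\label{lem:polar}
Let $p>2$, $u\in(C_0^1(\Omega))^n$ and $v=|u|^{(p-2)/2}u$. Then $v\in(C_0^1(\Omega))^n$, $\nabla v=0$ on $\{v=0\}$, and with $\rho=|v|$, $\omega=v/|v|$ on $\{v\ne0\}$,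
\[
-\mathcal{L}(u,|u|^{p-2}u)=\int_{\{v\ne0\}}q_\alpha[\rho,\omega]\,dx .
\]
\end{lemma}

\begin{proof}
Since $p>2$, the properties of $F_s$ show that $v$ and $|u|^{p-2}u$ are $C^1$ with vanishing gradients on $\{u=0\}=\{v=0\}$; this set does not contribute to $\mathcal{L}$. Where $u\ne0$ we have $|u|=\rho^{2/p}$, so $u=\rho^{-\alpha}v$ and $|u|^{p-2}u=\rho^{\alpha}v$. Therefore
\[
\partial_hu=\rho^{-\alpha}(\partial_hv-\alpha\,\omega\,\partial_h\rho),\qquad
\partial_h(|u|^{p-2}u)=\rho^{\alpha}(\partial_hv+\alpha\,\omega\,\partial_h\rho),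
\]
and the divergences are $\rho^{-\alpha}(\operatorname{div}v-\alpha\rho_\omega)$ and $\rho^{\alpha}(\operatorname{div}v+\alpha\rho_\omega)$. The products are differences of squares, $|\partial_hv|^2-\alpha^2(\partial_h\rho)^2$ and $(\operatorname{div}v)^2-\alpha^2\rho_\omega^2$, which gives \eqref{eq:q1}.
\end{proof}

The exponent enters only through the coefficient $\alpha^2$. Since $\gamma>-1$ and $|\rho_\omega|\le|\nabla\rho|$, we have $|\nabla\rho|^2+\gamma\rho_\omega^2\ge0$, so
\begin{equation}\label{eq:mono}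
\text{for fixed $\rho,\omega$, the value of $q_\alpha[\rho,\omega]$ is affine and nonincreasing in $\alpha^2$.}
\end{equation}

\section{Small perturbations of a constant field}\label{sec:linear}

This section explains where \eqref{eq:star} comes from and which fields should be tested at $p=p_c$; the later proofs use only its first paragraph.

A \emph{trigonometric polynomial} is a real-valued finite sum $h=\sum_Kc_Ke^{iK\cdot x}$ with frequencies $K\in\mathbb{R}^n$. Its \emph{mean} $M[h]=c_0$ is the limit of its averages over large cubes. Sums, products and derivatives of trigonometric polynomials are trigonometric polynomials, and $M[\partial_jh]=0$, so one may integrate by parts under $M$. For $K'\ne0$, the mean $M[\cos(K\cdot x)\cos(K'\cdot x)]$ is $\frac12$ if $K=\pm K'$ and $0$ otherwise; $M[\sin(K\cdot x)\sin(K'\cdot x)]$ is $\pm\frac12$ if $K=\pm K'$ and $0$ otherwise; and $M[\sin(K\cdot x)\cos(K'\cdot x)]=0$.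

Let $v=e_1+\varepsilon V$ with a trigonometric polynomial field $V$. After multiplication by a slowly varying cutoff, the sign of $\int q_\alpha$ is the sign of the average of $q_\alpha$ (Section~\ref{sec:cutoff} makes this precise). As $\rho=1+\varepsilon V_1+O(\varepsilon^2)$ and $\omega=e_1+O(\varepsilon)$, formula \eqref{eq:q1} gives $q_\alpha=\varepsilon^2Q_\alpha+O(\varepsilon^3)$ with
\[
Q_\alpha=|\nabla V|^2+\gamma(\operatorname{div}V)^2-\alpha^2\big(|\nabla V_1|^2+\gamma(\partial_1V_1)^2\big).
\]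
This is a quadratic form in $\nabla V$ with constant coefficients, so $M[Q_\alpha]$ is the sum of its values on the single modes $A\cos(k\cdot x)$ and $A\sin(k\cdot x)$ of $V$, $A\in\mathbb{R}^n$. By homogeneity let $|k|=1$, and let $\vartheta$ be the angle between $k$ and $e_1$. For either mode
\[
2M[Q_\alpha]=A^TE_kA-\alpha^2(1+\gamma\cos^2\vartheta)(A\cdot e_1)^2,\qquad E_k=I+\gamma kk^T .
\]
The matrix $E_k$ is positive definite with inverse $I-\frac{\gamma}{1+\gamma}kk^T$. By the Cauchy--Schwarz inequality, $(A\cdot e_1)^2\le(A^TE_kA)(e_1^TE_k^{-1}e_1)$, with equality exactly for $A$ parallel to $E_k^{-1}e_1$. So the mean is nonnegative for all $A$ if and only if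
\[
\alpha^2\,\frac{(1+\gamma\cos^2\vartheta)(1+\gamma\sin^2\vartheta)}{1+\gamma}\le1 .
\]
The two factors in the numerator are positive with sum $2+\gamma$, so their product is at most $(2+\gamma)^2/4$, with equality exactly when $\cos^2\vartheta=\frac12$. By \eqref{eq:alphac}, \emph{$M[Q_\alpha]\ge0$ for all $V$ if and only if \eqref{eq:star} holds}, whatever the dimension $n\ge2$.

The second-order test does not see the dimension, and in the plane it gives the true answer. One would therefore guess that \eqref{eq:star} is the answer in all dimensions. But at $\alpha=\alpha_c$ the form is degenerate, and on its kernel the higher orders decide. The degenerate frequencies make the angle $\pi/4$ with the $x_1$-axis; after rescaling, $k=(1,\xi)$ with $\xi\in\mathbb{R}^{n-1}$, $|\xi|=1$. The degenerate amplitude is $e_1-\frac{\gamma}{2(1+\gamma)}k=e_1+\frac1{\kappa-1}k$, by \eqref{eq:params}. In other words, the degenerate modes are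
\begin{equation}\label{eq:kernel}
V=\nabla\varphi+(\kappa-1)\,\partial_1\varphi\;e_1 ,
\end{equation}
where $\varphi$ is a plane wave with frequency $(1,\xi)$, hence a solution of the wave equation $\partial_1^2\varphi=\partial_2^2\varphi+\dots+\partial_n^2\varphi$. For $n=2$ there are only the two choices $\xi=\pm1$. For $n=3$ there is a whole circle of them, and the interaction of waves with different $\xi$ is the new phenomenon.

\section{An identity at the critical exponent}\label{sec:identity}

The integrand $q_\alpha$ can be changed without changing the integral: there is a quadratic expression in $\nabla v$ whose integral always vanishes. For a $C^1$ field $v$ put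
\[
J[v]=(\operatorname{div}v)^2-\sum_{i,j}\partial_iv_j\,\partial_jv_i,\qquad Z[v]=v\operatorname{div}v-(v\cdot\nabla)v .
\]
If $v\in C^2$, then $\operatorname{div}(v\operatorname{div}v)=(\operatorname{div}v)^2+v\cdot\nabla\operatorname{div}v$ and $\operatorname{div}((v\cdot\nabla)v)=\sum\partial_jv_i\,\partial_iv_j+v\cdot\nabla\operatorname{div}v$, so
\begin{equation}\label{eq:divZ}
J[v]=\operatorname{div}Z[v]\quad(v\in C^2),\qquad\qquad \int J[v]\,dx=0\quad(v\in(C_0^1(\mathbb{R}^n))^n).
\end{equation}
The second statement follows from the first for smooth $v$, and mollification approximates $v\in C_0^1$ in the $C^1$ norm by smooth fields supported in a fixed compact set.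

We express $q_\alpha$ and $J$ in a frame adapted to $\omega$. For a matrix $B$ let $|B|^2$ be the sum of the squares of its entries, and let $B_s$, $B_a$ be its symmetric and antisymmetric parts; then $|B|^2=|B_s|^2+|B_a|^2$ and $\operatorname{tr}B^2=|B_s|^2-|B_a|^2$. Fix a point and an orthonormal basis whose first vector is $\omega$ at that point; norms and traces of the matrices $\nabla\omega=(\partial_i\omega_j)_{i,j}$ and $\nabla v=(\partial_iv_j)_{i,j}$ can be computed in this basis. For a scalar $h$ write $h_\omega=\omega\cdot\nabla h$ and $h'=\nabla h-h_\omega\omega$. Since $(\nabla\omega)\omega=\frac12\nabla|\omega|^2=0$ and $\partial_iv_j=\partial_i\rho\,\omega_j+\rho\,\partial_i\omega_j$,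
\[
\nabla\omega=\begin{pmatrix}0&a^T\\0&B\end{pmatrix},\qquad
\nabla v=\begin{pmatrix}\rho_\omega&\rho a^T\\ \rho'&\rho B\end{pmatrix},
\]
where $a=(\omega\cdot\nabla)\omega\perp\omega$ and $B$ is an $(n-1)\times(n-1)$ matrix. Put
\[
d=\operatorname{div}\omega=\operatorname{tr}B,\qquad G=J[\omega]=d^2-\operatorname{tr}B^2 .
\]
Then $|\nabla\omega|^2=|a|^2+|B|^2$, and from $\operatorname{tr}(\nabla v)^2=\rho_\omega^2+2\rho\,\rho'\cdot a+\rho^2\operatorname{tr}B^2$ and \eqref{eq:q2},
\begin{align}
J[v]&=2\rho\rho_\omega d-2\rho\,\rho'\cdot a+\rho^2G,\label{eq:Jframe}\\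
q_\alpha&=(1-\alpha^2)\big((1+\gamma)\rho_\omega^2+|\rho'|^2\big)+\rho^2\big(|a|^2+|B|^2+\gamma d^2\big)+2\gamma\rho\rho_\omega d .\label{eq:qframe}
\end{align}

At $\alpha=\alpha_c$ one multiple of $J$ completes both squares at once.

\begin{lemma}\label{lem:identity}
Let $\rho=e^{\psi}>0$ and the unit field $\omega$ be $C^1$, let $v=\rho\omega$, and put $X=\psi_\omega/\kappa-d$, $Y=\psi'/\kappa-a$. Then
\begin{equation}\label{eq:identity}
q_{\alpha_c}[\rho,\omega]=\rho^2\Big\{(1+\gamma)X^2+|Y|^2+2|B_a|^2-\Big(1-\frac1\kappa\Big)G\Big\}-\frac1\kappa J[v].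
\end{equation}
\end{lemma}

\begin{proof}
Divide \eqref{eq:qframe} by $\rho^2$ and use $1-\alpha_c^2=\kappa^{-2}$. Subtracting $(1+\gamma)X^2=(1+\gamma)(\kappa^{-2}\psi_\omega^2-\frac2\kappa\psi_\omega d+d^2)$ and $|Y|^2=\kappa^{-2}|\psi'|^2-\frac2\kappa\psi'\cdot a+|a|^2$, we get
\[
\frac{q_{\alpha_c}}{\rho^2}=(1+\gamma)X^2+|Y|^2+|B|^2-d^2+\Big(2\gamma+\frac{2(1+\gamma)}\kappa\Big)\psi_\omega d+\frac2\kappa\,\psi'\cdot a .
\]
By \eqref{eq:params}, $2\gamma+\frac{2(1+\gamma)}\kappa=\frac{-4\kappa+2(\kappa-1)}{\kappa(\kappa+1)}=-\frac2\kappa$. So the last two terms equal $-\frac1\kappa(2\psi_\omega d-2\psi'\cdot a)$, which is $-\frac1\kappa(\rho^{-2}J[v]-G)$ by \eqref{eq:Jframe}. Finally $|B|^2-d^2=|B|^2-\operatorname{tr}B^2-G=2|B_a|^2-G$.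
\end{proof}

\begin{example}[the plane]\label{ex:plane}
For $n=2$ the matrix $B$ is the number $d$, so $G=0$ and $q_{\alpha_c}+\frac1\kappa J[v]\ge0$. For $v$ as in Lemma~\ref{lem:polar}, $J[v]$ vanishes on $\{v=0\}$ and has integral zero. With \eqref{eq:mono} this gives $\int q_\alpha\ge0$ for $2<p\le p_c$: the sufficiency of \eqref{eq:star} in the plane.
\end{example}

For $n\ge3$ the term $G$ is present, and its coefficient $-(1-\frac1\kappa)$ is negative because $|\kappa|>1$. It has a geometric meaning. Let $n=3$ and let $\omega$ be the unit normal of the level surfaces of a function $S$. Then $B$ is the derivative of the normal along the surface, it is symmetric, its eigenvalues $\lambda_1,\lambda_2$ are the principal curvatures up to a common sign, and $G=(\lambda_1+\lambda_2)^2-\lambda_1^2-\lambda_2^2=2\lambda_1\lambda_2$ is twice the Gauss curvature. By \eqref{eq:divZ}, $G$ is itself a divergence and has no preferred sign on average. To make the average of \eqref{eq:identity} negative, the weight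 $\rho^2$ must be larger where $G>0$ than where $G<0$. The difficulty is that $\rho$ is not free: $X$ and $Y$ measure the deviation of $\nabla\log\rho$ from the field $\kappa(d\,\omega+a)$ prescribed by $\omega$, and every deviation is paid for quadratically.

\section{The test fields and two waves}\label{sec:test}

By Lemma~\ref{lem:lift} it is enough to work in $\mathbb{R}^3$, and from here to the end of Section~\ref{sec:cutoff} we take $n=3$. Write $x=(x_1,x')$, $x'=(x_2,x_3)$; $\nabla'$, $\Delta'$, $D'^2$ are the gradient, Laplacian and Hessian in $x'$, and $\square=\partial_1^2-\Delta'$. Subscripts on $f,\varphi,\chi$ denote derivatives.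

We remove the positive terms of \eqref{eq:identity} one after another. To have $B_a=0$, take $\omega=\nabla S/g$ with $g=|\nabla S|>0$. Let $H=D^2S$ and $P=I-\omega\omega^T$. Then $\nabla g=H\omega$ and $\partial_i\omega_j=(H_{ij}-(H\omega)_i\omega_j)/g$, that is, $\nabla\omega=HP/g$. Hence $B$ represents the symmetric operator $PHP/g$ on $\omega^\perp$, and
\begin{equation}\label{eq:ad}
a=PH\omega/g=P\nabla\log g,\qquad d=(\Delta S-\omega^TH\omega)/g,\qquad (\log g)_\omega=\omega^TH\omega/g .
\end{equation}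
The first formula shows that $\rho=g^\kappa$ makes $Y=0$. With this choice $X=(2\omega^TH\omega-\Delta S)/g$, and for $S=x_1+f$ with small $f$ the linear part of $X$ is $2f_{11}-\Delta f=\square f$. So we take $f=\varepsilon\varphi+\varepsilon^2\chi$ with $\square\varphi=0$; then $X$ is of order $\varepsilon^2$, and $\chi$ is there to cancel as much of the $\varepsilon^2$-term as possible. Finally we need room to correlate $\rho^2$ with $G$. A factor $e^{\delta\tau}$ in $\rho$ gains $\delta\varepsilon^2$, since $G$ is of order $\varepsilon^2$, and costs $\delta^2$ in $|Y|^2$; both are comparable with $X^2\sim\varepsilon^4$ when $\delta=\varepsilon^2$. We take $\tau$ independent of $x_1$, so that it does not disturb the leading term of $X$.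

\emph{The test fields.} Let $\varphi,\chi$ be trigonometric polynomials in $x$ with $\square\varphi=0$, let $\tau$ be a trigonometric polynomial in $x'$, and put
\begin{equation}\label{eq:ansatz}
S=x_1+f,\quad f=\varepsilon\varphi+\varepsilon^2\chi,\quad g=|\nabla S|,\quad \omega=\frac{\nabla S}{g},\quad \rho=g^\kappa e^{\varepsilon^2\tau}.
\end{equation}
Fix $\varepsilon_0>0$ such that $g^2\ge\frac12$ on $\mathbb{R}^3$ for $|\varepsilon|\le\varepsilon_0$. As $g=1+\varepsilon\varphi_1+O(\varepsilon^2)$, we have $\rho\omega=e_1+\varepsilon(\nabla\varphi+(\kappa-1)\varphi_1e_1)+O(\varepsilon^2)$, in accordance with \eqref{eq:kernel}. Let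
\[
N=(\Delta'\varphi)^2-|D'^2\varphi|^2=2\det D'^2\varphi ;
\]
it will turn out that $G=\varepsilon^2N+O(\varepsilon^3)$.

\begin{proposition}\label{prop:q4}
For the fields \eqref{eq:ansatz} there are trigonometric polynomials $q_0,\dots,q_4$ and a constant $C$ with $|q_{\alpha_c}[\rho,\omega]-\sum_{j=0}^4\varepsilon^jq_j|\le C|\varepsilon|^5$ for all $x\in\mathbb{R}^3$, $|\varepsilon|\le\varepsilon_0$. Moreover $M[q_j]=0$ for $j\le3$, and
\begin{equation}\label{eq:q4}
\begin{split}
M[q_4]={}&(1+\gamma)M\big[(\square\chi+2\partial_1|\nabla'\varphi|^2)^2\big]+\kappa^{-2}M\big[|\nabla'\tau|^2\big]\\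
&-\Big(1-\frac1\kappa\Big)\Big\{2M[\tau N]+\kappa M\big[|\nabla'\varphi|^2N\big]+\kappa(2\kappa-1)M\big[\varphi_1^2N\big]\Big\}.
\end{split}
\end{equation}
\end{proposition}

\begin{proposition}\label{prop:cutoff}
Suppose that $M[q_4]<0$ for some $\varphi,\chi,\tau$ as in \eqref{eq:ansatz}. Then there is $p_*\in[2,p_c)$ such that for every $p\in(p_*,p_c]$ a bad field for $(\nu,p)$ exists in $\mathbb{R}^3$.
\end{proposition}

The proofs are given in Sections~\ref{sec:expansion} and~\ref{sec:cutoff}. A single plane wave $\varphi$ has a Hessian of rank one, so $N=0$ and \eqref{eq:q4} is nonnegative. The smallest case in which something is gained has two waves.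

\begin{example}[two waves]\label{ex:two}
Let $y_1=x_1+x_2$, $y_2=x_1+x_3$ and $\varphi=\cos y_1+\cos y_2$. The frequencies $(1,1,0)$ and $(1,0,1)$ are linearly independent, so the mean of a product of a function of $y_1$ and a function of $y_2$ is the product of the means. We have $\square\varphi=0$, $D'^2\varphi=-\operatorname{diag}(\cos y_1,\cos y_2)$, and
\[
N=2\cos y_1\cos y_2=\cos(x_2-x_3)+\cos(2x_1+x_2+x_3).
\]
Further $|\nabla'\varphi|^2=\sin^2y_1+\sin^2y_2$ and $\varphi_1^2=\sin^2y_1+\sin^2y_2+2\sin y_1\sin y_2$. Since $\cos y$, $\sin^2y\cos y$ and $\sin y\cos y$ have mean zero, $M[|\nabla'\varphi|^2N]=M[\varphi_1^2N]=0$. The weight $g^{2\kappa}$ alone is thus uncorrelated with the curvature, and $\tau$ is indispensable.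

\emph{Cost.} Here $2\partial_1|\nabla'\varphi|^2=2\sin2y_1+2\sin2y_2$. These two modes solve the wave equation. By parts, $M[\square\chi\cdot\sin2y_i]=M[\chi\,\square\sin2y_i]=0$, so no $\chi$ can reduce them. We take $\chi=0$, and the first term of \eqref{eq:q4} is $4(1+\gamma)$.

\emph{Gain.} The part of $N$ that does not depend on $x_1$ is $\cos(x_2-x_3)$. With $\tau=t\cos(x_2-x_3)$ we get $2M[\tau N]=t$ and $M[|\nabla'\tau|^2]=t^2$. The expression $\kappa^{-2}t^2-(1-\frac1\kappa)t$ is minimal at $t=\frac12\kappa(\kappa-1)$, with value $-\frac14(\kappa-1)^2$. By \eqref{eq:params}, $(\kappa-1)^2=(1+\gamma)(\kappa^2-1)$, so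
\[
M[q_4]=(1+\gamma)\Big\{4-\frac{\kappa^2-1}4\Big\}.
\]
This is negative if and only if $|4\nu-3|>\sqrt{17}$. For $\nu=2$, for instance, $\kappa=5$, $\gamma=-\frac13$ and $M[q_4]=-\frac43$. For such $\nu$, two waves already give Theorem~\ref{thm:main}. For $\kappa^2$ close to $1$ the gain of one pair is too small, and we need more pairs.
\end{example}

\section{The fourth-order term: proof of Proposition~\ref{prop:q4}}\label{sec:expansion}

\emph{Step 1: expansions.} We have $g^2=1+\varepsilon\Pi$, where $\Pi$ is a polynomial in $\varepsilon$ and the first derivatives of $\varphi,\chi$. Each of the functions $\rho^2$, $X$, $G$, $J[v]$, $q_{\alpha_c}$ and each component of $\omega$, $Y$, $Z[\omega]$, $Z[v]$, where $v=\rho\omega$, is a polynomial in $\varepsilon$, in finitely many derivatives of $\varphi,\chi,\tau$, in powers $(1+\varepsilon\Pi)^s$ and in $e^{\varepsilon^2\tau}$. Such a function $F(\varepsilon,x)$ is smooth in $(\varepsilon,x)$ for $|\varepsilon|\le\varepsilon_0$, and its $\varepsilon$-derivatives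 of each order are bounded uniformly in $x$, because the derivatives of $\varphi,\chi,\tau$ are bounded and $1+\varepsilon\Pi\ge\frac12$. By Taylor's formula, $F=\sum_{j\le4}\varepsilon^j[F]_j+O(\varepsilon^5)$ uniformly in $x$, with $[F]_j=\frac1{j!}\partial_\varepsilon^jF(0,x)$. At $\varepsilon=0$ the $\varepsilon$-derivatives of $(1+\varepsilon\Pi)^s$ and $e^{\varepsilon^2\tau}$ are polynomials in the derivatives of $\varphi,\chi,\tau$, so every $[F]_j$ is a trigonometric polynomial. This gives the first assertion with $q_j=[q_{\alpha_c}]_j$. Since $\partial_\varepsilon$ and $\partial_x$ commute, \eqref{eq:divZ} gives $[G]_j=\operatorname{div}[Z[\omega]]_j$ and $[J[v]]_j=\operatorname{div}[Z[v]]_j$, hence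
\begin{equation}\label{eq:meanzero}
M\big[[G]_j\big]=0,\qquad M\big[[J[v]]_j\big]=0\qquad\text{for all }j .
\end{equation}
Since $B_a=0$, Lemma~\ref{lem:identity} now gives
\begin{equation}\label{eq:qj}
M[q_j]=M\Big[\big[\rho^2\big((1+\gamma)X^2+|Y|^2\big)\big]_j\Big]-\Big(1-\frac1\kappa\Big)M\big[[\rho^2G]_j\big].
\end{equation}

\emph{Step 2: the squares.} With $\psi=\kappa\log g+\varepsilon^2\tau$, formulas \eqref{eq:ad} give
\[
Y=\frac{\varepsilon^2}\kappa P\nabla\tau,\qquad X=g^{-3}\big(2\nabla S^TH\nabla S-g^2\Delta S\big)+\frac{\varepsilon^2}\kappa\,\omega\cdot\nabla\tau .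
\]
As $\omega=e_1+O(\varepsilon)$ and $\partial_1\tau=0$, we have $\omega\cdot\nabla\tau=O(\varepsilon)$ and $|Y|^2=\varepsilon^4\kappa^{-2}|\nabla'\tau|^2+O(\varepsilon^5)$. From now on the indices $j,l$ run over $\{2,3\}$ and are summed when repeated. Since $\nabla S=(1+f_1,\nabla'f)$, $H=D^2f$ and $g^2=1+2f_1+|\nabla f|^2$, up to terms of degree at least $3$ in $f$,
\begin{align*}
2\nabla S^TH\nabla S-g^2\Delta S&=(2f_{11}+4f_1f_{11}+4f_{1j}f_j)-(1+2f_1)(f_{11}+\Delta'f)\\
&=\square f+2f_1\square f+2\partial_1|\nabla'f|^2 .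
\end{align*}
Here the hypothesis $\square\varphi=0$ enters: $\square f=\varepsilon^2\square\chi$, so $X=\varepsilon^2(\square\chi+2\partial_1|\nabla'\varphi|^2)+O(\varepsilon^3)$. As $\rho^2=1+O(\varepsilon)$, the first term in \eqref{eq:qj} vanishes for $j\le3$, and for $j=4$ it is the first line of \eqref{eq:q4}. It remains to show that $M[[\rho^2G]_j]$ vanishes for $j\le3$ and equals the brace in \eqref{eq:q4} for $j=4$.

\emph{Step 3: the curvature up to order three.} Let $T=(\operatorname{tr}H)H-H^2$ and $2\sigma=(\operatorname{tr}H)^2-|H|^2$. From $\operatorname{tr}(PHP)=\operatorname{tr}H-\omega^TH\omega$ and $|PHP|^2=|H|^2-2|H\omega|^2+(\omega^TH\omega)^2$ we get $g^2G=(\operatorname{tr}PHP)^2-|PHP|^2=2\sigma-2\omega^TT\omega$, that is,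
\[
g^4G=2\sigma g^2-2\nabla S^TT\nabla S .
\]
For scalar functions $h,w$ put
\[
\Gamma_{jl}(h)=\Delta'h\,\delta_{jl}-h_{jl},\qquad N(h,w)=\Gamma_{jl}(h)w_{jl}=\Delta'h\,\Delta'w-h_{jl}w_{jl}.
\]
The form $N(\cdot,\cdot)$ is symmetric, $N(\varphi,\varphi)=N$, the matrix $\Gamma(h)$ is symmetric, and $\partial_l\Gamma_{jl}(h)=\partial_j\Delta'h-\Delta'h_j=0$. With $\operatorname{tr}H=f_{11}+\Delta'f$,
\begin{align*}
T_{11}&=(f_{11}+\Delta'f)f_{11}-f_{11}^2-f_{1l}f_{1l}=f_{11}\Delta'f-|\nabla'f_1|^2,\\
T_{1j}&=(f_{11}+\Delta'f)f_{1j}-f_{11}f_{1j}-f_{1l}f_{lj}=\Gamma_{jl}(f)f_{1l},\\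
2\sigma&=2f_{11}\Delta'f-2|\nabla'f_1|^2+(\Delta'f)^2-|D'^2f|^2=2T_{11}+N(f,f).
\end{align*}
Both $\sigma$ and $T$ are quadratic in $f$. Using $g^2=(1+f_1)^2+|\nabla'f|^2$ and $\nabla S^TT\nabla S=(1+f_1)^2T_{11}+2(1+f_1)T_{1j}f_j+T_{jl}f_jf_l$, we find $g^4G=(1+2f_1)N(f,f)-4T_{1j}f_j+O(\varepsilon^4)$. Multiplying by $g^{-4}=1-4f_1+O(\varepsilon^2)$ gives
\[
G=(1-2f_1)N(f,f)-4\Gamma_{jl}(f)f_{1l}f_j+O(\varepsilon^4).
\]
Thus, with $\Gamma=\Gamma(\varphi)$, we have $[G]_0=[G]_1=0$ and
\[
[G]_2=N,\qquad [G]_3=2N(\varphi,\chi)-2\varphi_1N-4\Gamma_{jl}\varphi_{1l}\varphi_j .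
\]
The coefficient $[G]_4$ need not be computed: in $[\rho^2G]_4$ it is multiplied by $[\rho^2]_0=1$, and its mean is zero by \eqref{eq:meanzero}.

\emph{Step 4: the weight.} From $\log(1+s)=s-s^2/2+O(s^3)$ with $s=2f_1+|\nabla f|^2$ we get $\log g^2=2f_1-f_1^2+|\nabla'f|^2+O(\varepsilon^3)$. Since $\rho^2=\exp(\kappa\log g^2+2\varepsilon^2\tau)$,
\[
[\rho^2]_0=1,\qquad[\rho^2]_1=2\kappa\varphi_1,\qquad[\rho^2]_2=2\kappa\chi_1+\kappa|\nabla'\varphi|^2+\kappa(2\kappa-1)\varphi_1^2+2\tau .
\]

\emph{Step 5: the means.} The cancellations come from a symmetry. For trigonometric polynomials $h,w,z$ let $\Theta(h,w,z)=M[h\,N(w,z)]$. It is symmetric in $(w,z)$. Integrating by parts and using $\partial_l\Gamma_{jl}(z)=0$, we get $\Theta(h,w,z)=M[h\,\Gamma_{jl}(z)w_{jl}]=-M[h_lw_j\Gamma_{jl}(z)]$, which is symmetric in $(h,w)$. So $\Theta$ is symmetric in all three arguments. Expanding $0=M[\partial_1(hN)]$ with $\partial_1N=2N(\varphi_1,\varphi)$ yields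
\begin{equation}\label{eq:theta}
\Theta(h_1,\varphi,\varphi)+2\Theta(\varphi_1,\varphi,h)=0 ,
\end{equation}
and for $h=\varphi$ this says $3\Theta(\varphi_1,\varphi,\varphi)=0$.

By \eqref{eq:meanzero}, $M[[\rho^2G]_2]=M[[G]_2]=0$ and $M[[\rho^2G]_3]=M[[\rho^2]_1[G]_2]=2\kappa\Theta(\varphi_1,\varphi,\varphi)=0$; the orders $0$ and $1$ vanish identically. At order four,
\[
M\big[[\rho^2G]_4\big]=M\big[[\rho^2]_1[G]_3\big]+M\big[[\rho^2]_2[G]_2\big].
\]
The terms containing $\chi$ are $4\kappa\Theta(\varphi_1,\varphi,\chi)+2\kappa\Theta(\chi_1,\varphi,\varphi)$, which is zero by \eqref{eq:theta} with $h=\chi$. For the other terms of $[\rho^2]_1[G]_3$ we integrate by parts once more: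
\[
M[\varphi_1\varphi_{1l}\Gamma_{jl}\varphi_j]=\tfrac12M[\partial_l(\varphi_1^2)\,\Gamma_{jl}\varphi_j]=-\tfrac12M[\varphi_1^2\,\Gamma_{jl}\varphi_{jl}]=-\tfrac12M[\varphi_1^2N].
\]
Hence $2\kappa M[\varphi_1(-2\varphi_1N-4\Gamma_{jl}\varphi_{1l}\varphi_j)]=-4\kappa M[\varphi_1^2N]+4\kappa M[\varphi_1^2N]=0$. What remains is $M[(\kappa|\nabla'\varphi|^2+\kappa(2\kappa-1)\varphi_1^2+2\tau)N]$, the brace in \eqref{eq:q4}. Proposition~\ref{prop:q4} is proved. \qed

\section{Many waves}\label{sec:many}

\begin{proposition}\label{prop:many}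
For every admissible $\nu$ there are $\varphi,\chi,\tau$ as in \eqref{eq:ansatz} with $M[q_4]<0$.
\end{proposition}

\begin{proof}
Let $\xi_1,\dots,\xi_m$ be distinct unit vectors in the open first quadrant of $\mathbb{R}^2$, to be chosen at the end. Put $k_i=(1,\xi_i)\in\mathbb{R}^3$, $c_{ij}=\xi_i\cdot\xi_j$, $s_{ij}=1-c_{ij}^2$. Then $0<c_{ij}<1$ for $i\ne j$, while $c_{ii}=1$, $s_{ii}=0$. Since $\square e^{iK\cdot x}=(|K'|^2-K_1^2)e^{iK\cdot x}$ for $K=(K_1,K')$, the function
\[
\varphi=\sum_{i=1}^m\cos(k_i\cdot x)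
\]
satisfies $\square\varphi=0$. Write $C^\pm_{ij}=\cos((k_i\pm k_j)\cdot x)$ and $S^+_{ij}=\sin((k_i+k_j)\cdot x)$.

\emph{Resonances.} Means of products of quadratic expressions in $\varphi$ depend on coincidences among the frequencies $k_i\pm k_j$, and we show that only the trivial ones occur. Two unit vectors $\xi,\tilde\xi$ in the plane with a given sum $\sigma\ne0$ are determined up to order: $\xi-\tilde\xi$ is orthogonal to $\sigma$ and $|\xi-\tilde\xi|^2=4-|\sigma|^2$. As $\xi_i+\xi_j\ne0$ in the first quadrant, $k_i+k_j=k_r+k_l$ forces $\{i,j\}=\{r,l\}$, where $i=j$ is allowed. If $k_i-k_j=k_r-k_l$ and $r\ne l$, then $k_i+k_l=k_r+k_j$, so either $(i,l)=(r,j)$ or $(i,l)=(j,r)$; the second case is excluded by $r\neq l$, so $(i,j)=(r,l)$. Sums have first component $2$ and differences have first component $0$. Therefore, for $r\ne l$ and all $i,j$,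
\begin{equation}\label{eq:res}
M[C^-_{ij}C^-_{rl}]=M[C^+_{ij}C^+_{rl}]=\begin{cases}\frac12&\text{if }\{i,j\}=\{r,l\},\\0&\text{otherwise,}\end{cases}\qquad M[C^\pm_{ij}C^\mp_{rl}]=0 .
\end{equation}

\emph{The terms quartic in $\varphi$.} We have $\Delta'\varphi=-\sum_r\cos(k_r\cdot x)$ and $D'^2\varphi=-\sum_r\xi_r\xi_r^T\cos(k_r\cdot x)$, and $\operatorname{tr}(\xi_r\xi_r^T\xi_l\xi_l^T)=c_{rl}^2$. Hence
\[
N=\sum_{r,l}s_{rl}\cos(k_r\cdot x)\cos(k_l\cdot x)=\sum_{r<l}s_{rl}\big(C^-_{rl}+C^+_{rl}\big).
\]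
From $\varphi_1=-\sum_i\sin(k_i\cdot x)$ and $\nabla'\varphi=-\sum_i\xi_i\sin(k_i\cdot x)$,
\[
\varphi_1^2=\tfrac12\sum_{i,j}\big(C^-_{ij}-C^+_{ij}\big),\qquad |\nabla'\varphi|^2=\tfrac12\sum_{i,j}c_{ij}\big(C^-_{ij}-C^+_{ij}\big).
\]
By \eqref{eq:res}, $M[(C^-_{ij}-C^+_{ij})(C^-_{rl}+C^+_{rl})]=0$ for $r\ne l$. So $M[\varphi_1^2N]=M[|\nabla'\varphi|^2N]=0$.

\emph{Choice of $\chi$.} The functions $C^-_{ij}$ do not depend on $x_1$ and $\partial_1C^+_{ij}=-2S^+_{ij}$, so $2\partial_1|\nabla'\varphi|^2=2\sum_{i,j}c_{ij}S^+_{ij}$. Since $|\xi_i+\xi_j|^2-4=-2(1-c_{ij})$, we have $\square S^+_{ij}=-2(1-c_{ij})S^+_{ij}$. For $i\ne j$ the sum $k_i+k_j$ is off the cone, and the mode can be cancelled; for $i=j$ it cannot, as in Example~\ref{ex:two}. With $\chi=\sum_{i\ne j}\frac{c_{ij}}{1-c_{ij}}S^+_{ij}$,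
\[
\square\chi+2\partial_1|\nabla'\varphi|^2=2\sum_{i=1}^m\sin(2k_i\cdot x),
\]
whose mean square is $4\cdot\frac m2=2m$. The cost is linear in $m$.

\emph{Choice of $\tau$.} Let $\tau=\sum_{i<j}t_{ij}C^-_{ij}$, a function of $x'$ alone. By \eqref{eq:res}, $2M[\tau N]=\sum_{i<j}t_{ij}s_{ij}$. The frequencies $\pm(\xi_i-\xi_j)$, $i<j$, are distinct, so $M[|\nabla'\tau|^2]=\frac12\sum_{i<j}t_{ij}^2|\xi_i-\xi_j|^2=\sum_{i<j}t_{ij}^2(1-c_{ij})$. Each pair contributes $\kappa^{-2}(1-c_{ij})t_{ij}^2-(1-\frac1\kappa)s_{ij}t_{ij}$ to \eqref{eq:q4}. We take the minimizer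
\[
t_{ij}=\frac{\kappa(\kappa-1)s_{ij}}{2(1-c_{ij})},\qquad\text{with value}\qquad-\frac{(\kappa-1)^2}4\,\frac{s_{ij}^2}{1-c_{ij}}=-\frac{(\kappa-1)^2}4\,s_{ij}(1+c_{ij}).
\]
Using $(\kappa-1)^2=(1+\gamma)(\kappa^2-1)$ we obtain
\begin{equation}\label{eq:final}
M[q_4]=(1+\gamma)\Big\{2m-\frac{\kappa^2-1}4\sum_{i<j}s_{ij}(1+c_{ij})\Big\}.
\end{equation}

\emph{Choice of the directions.} Pairs of almost parallel vectors gain little, so we use two clusters that are far apart. Let $\mu$ be an integer with $\mu>\frac{64}{3(\kappa^2-1)}$, let $m=2\mu$, and let $\xi_i=(\cos\theta_i,\sin\theta_i)$ with distinct angles $\theta_1,\dots,\theta_\mu\in(0,\frac\pi{12})$ and $\theta_{\mu+1},\dots,\theta_m\in(\frac{5\pi}{12},\frac\pi2)$. For $i\le\mu<j$ the angle between $\xi_i$ and $\xi_j$ lies in $(\frac\pi3,\frac\pi2)$, so $0<c_{ij}<\frac12$ and $s_{ij}(1+c_{ij})\ge\frac34$. There are $\mu^2$ such pairs and all other terms of the sum are positive. The brace in \eqref{eq:final} is at most $4\mu-\frac{3(\kappa^2-1)}{16}\mu^2<0$,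 and $1+\gamma>0$.
\end{proof}

The third dimension is used in the gain only. If $x'$ had one component, the only unit vectors would be $\xi=\pm1$, all $s_{ij}$ would vanish, and $N\equiv0$, in agreement with Example~\ref{ex:plane}. Admissibility of $\nu$ is used through $\kappa^2>1$; as $\nu$ tends to $\frac12$ or $1$, the number $\kappa^2-1=8(\nu-1)(2\nu-1)$ tends to zero and our choice of $\mu$ grows without bound.

\section{Cutoff and the proof of Theorem~\ref{thm:main}}\label{sec:cutoff}

\begin{proof}[Proof of Proposition~\ref{prop:cutoff}]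
Two points need care. The field must be given compact support at a negligible cost. And to pass from $p_c$ to nearby exponents we want one field $v$ that comes, through Lemma~\ref{lem:polar}, from a $C^1$ field $u$ for every $p\le p_c$; this is why the cutoff is a high power.

Fix $0\le\eta\in C_0^\infty(\mathbb{R}^3)$, $\eta\not\equiv0$. For $L\ge1$ put $\zeta(x)=\eta(x/L)^{p_c}$ and $v=\zeta\rho\omega$, with $\rho,\omega$ from \eqref{eq:ansatz}. The function $\zeta$ is $C^1$ and bounded, $|\nabla\zeta|\le C_1/L$, and the set $D=\{v\ne0\}=\{\zeta>0\}$ has volume at most $C_1L^3$. On $D$, inserting $\nabla(\zeta\rho)=\zeta\nabla\rho+\rho\nabla\zeta$ in \eqref{eq:q2} gives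
\begin{multline*}
q_{\alpha_c}[\zeta\rho,\omega]-\zeta^2q_{\alpha_c}[\rho,\omega]\\
=\kappa^{-2}\Big(2\zeta\rho\,(\nabla\rho\cdot\nabla\zeta+\gamma\rho_\omega\zeta_\omega)+\rho^2(|\nabla\zeta|^2+\gamma\zeta_\omega^2)\Big)+2\gamma\zeta\rho^2\zeta_\omega d .
\end{multline*}
For fixed $\varepsilon$ the functions $\rho,\nabla\rho,d$ are bounded, so the right side is $O(L^{-1})$ and its integral over $D$ is $O(L^2)$. For a frequency $K\ne0$,
\[
L^{-3}\int\zeta^2e^{iK\cdot x}dx=\int\eta^{2p_c}(y)\,e^{iLK\cdot y}dy\to0\qquad(L\to\infty)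
\]
by the Riemann--Lebesgue lemma (the Fourier transform of an integrable function tends to zero at infinity). Thus $L^{-3}\int\zeta^2q_j\,dx\to M[q_j]\int\eta^{2p_c}dy$, and Proposition~\ref{prop:q4} gives
\[
\limsup_{L\to\infty}L^{-3}\int_Dq_{\alpha_c}[\zeta\rho,\omega]\,dx\le\big(\varepsilon^4M[q_4]+C|\varepsilon|^5\big)\int\eta^{2p_c}dy ,
\]
with $C$ independent of $\varepsilon$. Fix $\varepsilon\ne0$ so small that the right side is negative, and then $L$ so large that $\int_Dq_{\alpha_c}[\zeta\rho,\omega]\,dx<0$. Now $v$ is fixed. By \eqref{eq:mono}, $\int_Dq_\alpha[\zeta\rho,\omega]\,dx$ is an affine function of $\alpha^2=(1-2/p)^2$, hence continuous in $p$. So there is $p_*\in[2,p_c)$ such that this integral is negative for all $p\in(p_*,p_c]$.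

For such $p$ let $u=\eta(\cdot/L)^{2p_c/p}\rho^{2/p}\omega$. Since $2p_c/p\ge2$, the power of $\eta$ is $C^1$, and $u\in(C_0^1(\mathbb{R}^3))^3$. On $D$ we have $|u|^{(p-2)/2}u=|u|^{p/2}\omega=\zeta\rho\omega=v$, and both sides vanish outside $D$. By Lemma~\ref{lem:polar}, $\mathcal{L}(u,|u|^{p-2}u)=-\int_Dq_\alpha[\zeta\rho,\omega]\,dx>0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Propositions~\ref{prop:many} and~\ref{prop:cutoff} give $p_*\in[2,p_c)$ and bad fields in $\mathbb{R}^3$ for all $p\in(p_*,p_c]$. The choices of $\varphi,\chi,\tau,\eta,\varepsilon,L$ involve only $\nu$, so $p_*=p_*(\nu)$. Lemma~\ref{lem:lift}(b), applied $n-3$ times, gives bad fields in $\mathbb{R}^n$ for the same $p$ and every $n\ge3$. By Lemma~\ref{lem:lift}(a), $E$ is not $L^p$-dissipative in any domain $\Omega\subset\mathbb{R}^n$, and by the symmetry of $\mathcal{L}$ it is not $L^{p'}$-dissipative either. As $2<p\le p_c$, both $p$ and $p'$ satisfy \eqref{eq:star}.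
\end{proof}

\section{A sufficient condition: proof of Theorem~\ref{thm:suff}}\label{sec:suff}

In the plane, adding $\frac1\kappa J[v]$ made the integrand nonnegative. For $n\geq 3$ we add another multiple $-bJ[v]$, and we control the curvature term by the Cauchy--Schwarz inequality $d^2=(\operatorname{tr}B_s)^2\le(n-1)|B_s|^2$. This is where the dimension enters.

\emph{The integrand.} Let $0<\beta<1$ and $|b|<1$, and let $q$ be the expression \eqref{eq:qframe} with $1-\alpha^2$ replaced by $\beta^2$. By \eqref{eq:Jframe} and $G=d^2-\operatorname{tr}B^2$,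
\begin{multline*}
q-bJ[v]=\big[\beta^2|\rho'|^2+2b\rho\,\rho'\cdot a+\rho^2|a|^2\big]+\beta^2(1+\gamma)\rho_\omega^2+2(\gamma-b)\rho\rho_\omega d\\
+\rho^2\big(|B|^2+b\operatorname{tr}B^2+(\gamma-b)d^2\big).
\end{multline*}
The bracket is nonnegative if $b^2\le\beta^2$. Since $|b|<1$, we have $|B|^2+b\operatorname{tr}B^2=(1+b)|B_s|^2+(1-b)|B_a|^2\ge\frac{1+b}{n-1}d^2$. So the remaining terms are at least
\[
\beta^2(1+\gamma)\rho_\omega^2+2(\gamma-b)\rho_\omega(\rho d)+\Lambda(\rho d)^2,\qquad\Lambda:=\frac{1+b}{n-1}+\gamma-b .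
\]
If $(\gamma-b)^2=\beta^2(1+\gamma)\Lambda$, then $\Lambda\ge0$, because $\beta^2(1+\gamma)>0$, and this quadratic form in $(\rho_\omega,\rho d)$ is a perfect square. The number $\beta_n$ is what one gets by asking for equality in both conditions.

\emph{The choice of $\beta$ and $b$.} Let $\beta=\beta_n$, $b=\beta\operatorname{sgn}\gamma$, and
\[
y=\frac{|\gamma|}\beta=\frac\gamma b=\frac12\Big(2+\gamma+\sqrt{\gamma^2+4(1+\gamma)/(n-1)}\Big).
\]
Since $1+\gamma>0$, we have $y>\frac12(2+\gamma+|\gamma|)=\max(1,1+\gamma)$, so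
\begin{equation}\label{eq:betabound}
0<\beta_n<\frac{|\gamma|}{\max(1,1+\gamma)}<1 .
\end{equation}
Squaring $2y-2-\gamma=\sqrt{\gamma^2+4(1+\gamma)/(n-1)}$ gives $(y-1)(y-1-\gamma)=\frac{1+\gamma}{n-1}$. We verify $(\gamma-b)^2=b^2(1+\gamma)\Lambda$. Insert $\gamma-b=b(y-1)$ on the left and $b=\gamma/y$ in $\Lambda$, and multiply by $y/b^2$; the claim becomes
\[
y(y-1)^2=(1+\gamma)\Big(\frac{y+\gamma}{n-1}+\gamma(y-1)\Big).
\]
Because $y(y-1)-\gamma(1+\gamma)=(y+\gamma)(y-1-\gamma)$, the difference of the two sides is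
\[
(y+\gamma)\Big((y-1)(y-1-\gamma)-\frac{1+\gamma}{n-1}\Big)=0 .
\]
Hence $q-bJ[v]\ge0$ wherever $v\ne0$.

\emph{Conclusion.} By symmetry let $p\ge2$. For $p=2$, \eqref{eq:divZ} gives $\int(\operatorname{div}u)^2=\int\sum\partial_iu_j\,\partial_ju_i\le\int|\nabla u|^2$, so $\int|\nabla u|^2+\gamma(\operatorname{div}u)^2\ge0$ since $\gamma>-1$. Let $p>2$ with $1-\alpha^2\ge\beta^2$, and let $u,v,\rho,\omega$ be as in Lemma~\ref{lem:polar}. By \eqref{eq:mono}, $q_\alpha\ge q$ on $\{v\ne0\}$. Since $\nabla v=0$ on $\{v=0\}$, \eqref{eq:divZ} gives $\int_{\{v\ne0\}}J[v]\,dx=0$. All integrands are bounded by a multiple of $|\nabla v|^2=|\nabla\rho|^2+\rho^2|\nabla\omega|^2$, and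
\[
-\mathcal{L}(u,|u|^{p-2}u)=\int_{\{v\ne0\}}q_\alpha\,dx\ge\int_{\{v\ne0\}}\big(q-bJ[v]\big)dx\ge0 .
\]

\emph{Comparison with \eqref{eq:star} and \textup{(iii)}.} For $n=2$ the square root is $2+\gamma$, so $\beta_2=|\gamma|/(2+\gamma)=1/|\kappa|$, and the condition is \eqref{eq:alphac}. Since $1-2\nu=1/\gamma$ and $2(1-\nu)=(1+\gamma)/\gamma$, condition (iii) reads $1-\alpha^2\ge\gamma/(1+\gamma)$ for $\gamma>0$ and $1-\alpha^2\ge|\gamma|$ for $\gamma<0$. By \eqref{eq:betabound}, $\beta_n^2<\gamma^2/(1+\gamma)^2<\gamma/(1+\gamma)$ in the first case and $\beta_n^2<\gamma^2<|\gamma|$ in the second. So the condition of Theorem~\ref{thm:suff} is strictly less restrictive than that in (iii). \qed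

\begin{thebibliography}{1}

\bibitem{CM}
Alberto Cialdea, Vladimir Maz'ya,
\emph{The $L^p$-dissipativity of certain differential and integral operators},
arXiv:1711.06996 (2017).

\end{thebibliography}
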